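\title{Every quasi-finite complex is equivalent to a countable one}

\begin{abstract}
A CW complex $K$ imposes a condition on a space $X$: every map from a closed subset of $X$ to $K$ extends over $X$ up to homotopy. We prove that every quasi-finite CW complex imposes on paracompact spaces the same condition as some countable quasi-finite complex. This answers a question of Cencelj, Dydak, Smrekar, Vavpetic and Virk. The condition given by a quasi-finite complex is encoded in a countable set of maps between finite complexes, and the main step shows that each map in this set is homotopic to a composite of two maps in the set. The same method characterizes the complexes that are equivalent over compacta to a quasi-finite complex, classifies quasi-finite complexes up to equivalence, and shows that there are exactly $2^{\aleph_0}$ equivalence classes.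
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, maps are continuous, paracompact spaces are Hausdorff, CW complexes are non-empty, and a \emph{compactum} is a compact metrizable space. A CW complex is \emph{countable} if it has countably many cells.

Let $X$ be a space and $K$ a CW complex. We write $X\tau K$ if every map $f\colon A\to K$ with $A$ closed in $X$ extends over $X$. We write $X\tau_hK$ if every such map extends up to homotopy, that is, if there is $G\colon X\to K$ with $G|_A\simeq f$. We regard $K$ as a test that a space passes or fails. A contractible complex is passed, in the sense of $\tau_h$, by every space. For the two-point space $S^0$, the relation $X\tau S^0$ says that for any two disjoint closed subsets of $X$ there is a closed and open set that contains the first and misses the second. Two complexes $K$ and $L$ are \emph{equivalent over a class of spaces} if, for every $X$ in the class, $X\tau_hK$ holds if and only if $X\tau_hL$ holds. It is natural to ask how small a complex can be found in a given equivalence class.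

Suppose that $X$ is compact and $X\tau K$. A map from a closed set $A\subset X$ to a finite subcomplex $M\subset K$ extends to a map $X\to K$, and the image of the extension lies in a finite subcomplex. This subcomplex depends on $X$, on $A$ and on the map. Quasi-finite complexes are those for which it can be chosen to depend on $M$ alone, even when $X$ is not compact.

\begin{definition}\label{def:qf}
A CW complex $K$ is \emph{quasi-finite} (with respect to the class of paracompact spaces) if for every paracompact space $X$ the relation $X\tau_hK$ implies $\beta(X)\tau K$, where $\beta(X)$ is the \v{C}ech--Stone compactification of $X$. Equivalently: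
\begin{itemize}
\item[(Q)] there is a function $e$ assigning to each finite subcomplex $M$ of $K$ a finite subcomplex $e(M)\supset M$ such that, for every paracompact $X$ with $X\tau_hK$, every map from a closed subset of $X$ to $M$ extends to a map $X\to e(M)$.
\end{itemize}
\end{definition}

The equivalence of the two forms is known and we take it for granted; every argument below uses form (Q). The following facts are also known.
\begin{itemize}
\item[(K1)] The wedge of any family of pointed quasi-finite complexes is quasi-finite.
\item[(K2)] For every quasi-finite complex $K$ there is a family $\{K_s\}_{s\in S}$ of countable complexes such that $\bigvee_{s\in S}K_s$ is quasi-finite and equivalent to $K$ over paracompact spaces.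
\item[(K3)] Two quasi-finite complexes are equivalent over paracompact spaces if and only if they are equivalent over compacta.
\end{itemize}
Only (K3) enters our proofs; (K1) and (K2) are the background for the following question from \cite{CDSVV}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a quasi-finite CW complex that is not equivalent, over paracompact spaces, to a countable quasi-finite CW complex?}
\medskip

By (K2) a quasi-finite complex may be replaced by a wedge of countable complexes, and one would like to discard all but countably many summands. If the summands are finite, this is possible: there are only countably many homotopy types of finite complexes, and it is enough to keep one summand of each type (Proposition~\ref{prop:finitewedge}). For countable summands the count fails. There are uncountably many homotopy types of countable complexes, and they remain uncountably many up to equivalence (Section~\ref{sec:class}). One might therefore expect a counterexample among uncountable wedges. Form (Q) points the other way: the information in $K$ seems to be carried by the inclusions $M\hookrightarrow e(M)$, and up to homotopy equivalence there are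 only countably many maps between finite complexes. This second guess is the right one, and the answer to the Problem is no.

\begin{theorem}\label{thm:main}
Every quasi-finite CW complex is equivalent, over the class of paracompact spaces, to a countable quasi-finite CW complex.
\end{theorem}

The proof shifts attention from complexes to maps. An \emph{arrow} is a map $c\colon M\to N$ between non-empty finite CW complexes. We write $X\tau c$ if for every closed $A\subset X$ and every $f\colon A\to M$ the map $cf\colon A\to N$ extends over $X$. For a finite complex $N$, the relation $X\tau N$ is the relation $X\tau\,\mathrm{id}_N$. Arrows $c$ and $c'$ are \emph{isomorphic} if there are homotopy equivalences $\alpha,\beta$ with $\beta c\simeq c'\alpha$; this is an equivalence relation, and homotopic arrows are isomorphic. Let $\mathbb A$ be the set of isomorphism classes of arrows; it is countable (Lemma~\ref{lem:count}). We identify a subset of $\mathbb A$ with the class of all arrows whose isomorphism class belongs to it. For a family $\mathcal J$ of arrows and a complex $K$ put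
\begin{gather*}
\mathcal C(\mathcal J)=\{X\text{ a compactum}: X\tau c\text{ for all }c\in\mathcal J\},\qquad
\mathcal C_K=\{X\text{ a compactum}: X\tau K\},\\
\mathcal I_K=\{c\text{ an arrow}: X\tau c\text{ for all }X\in\mathcal C_K\}.
\end{gather*}
When $K$ is fixed, the arrows in $\mathcal I_K$ are called \emph{good}. The class $\mathcal I_K$ is closed under isomorphism (Lemma~\ref{lem:arrows}), so it is a subset of $\mathbb A$. A subset $\mathcal I\subset\mathbb A$ is \emph{closed} if $c\in\mathcal I$ whenever $\mathcal C(\mathcal I)\subset\mathcal C(\{c\})$, and \emph{idempotent} if each arrow $c\in\mathcal I$ is homotopic to a composite $ba$ with $a,b\in\mathcal I$. The method that proves Theorem~\ref{thm:main} gives two further results.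

\begin{theorem}\label{thm:char}
For a CW complex $K$ the following are equivalent.
\begin{itemize}
\item[(1)] $K$ is equivalent over compacta to a quasi-finite complex.
\item[(2)] There is a function $e$ assigning to each finite subcomplex $M\subset K$ a finite subcomplex $e(M)\supset M$ such that, for every $X\in\mathcal C_K$, every map from a closed subset of $X$ to $M$ extends to a map $X\to e(M)$.
\item[(3)] $\mathcal C_K=\mathcal C(\mathcal J)$ for some set $\mathcal J$ of arrows.
\item[(4)] $K$ is equivalent over compacta to a countable complex that is quasi-finite with respect to paracompact spaces.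
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:class}
The assignment $K\mapsto\mathcal I_K$ induces a bijection from the equivalence classes, over paracompact spaces, of quasi-finite complexes onto the closed idempotent subsets of $\mathbb A$. There are exactly $2^{\aleph_0}$ equivalence classes. In particular, ``countable'' in Theorem~\ref{thm:main} cannot be replaced by ``finite''.
\end{theorem}

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:tel} builds a countable quasi-finite complex from any idempotent set of arrows and reduces Theorem~\ref{thm:main} to the statement that $\mathcal I_K$ is idempotent. That statement, the factorization theorem, is the heart of the paper. Section~\ref{sec:model} shows its mechanism for maps from $S^0$, Section~\ref{sec:res} constructs a compactum on which all extension problems of a given kind are solved, and Section~\ref{sec:fact} proves the theorem. Sections~\ref{sec:char} and~\ref{sec:class} prove Theorems~\ref{thm:char} and~\ref{thm:class}.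

\section{Maps into finite complexes}\label{sec:prelim}

\begin{lemma}[Borsuk]\label{lem:hep}
Let $X$ be paracompact, $A\subset X$ closed, and $N$ a finite complex. If $f\simeq g\colon A\to N$ and $f$ extends over $X$, then $g$ extends over $X$. In particular, $X\tau N$ if $N$ is contractible.
\end{lemma}

\begin{proof}
A finite complex is a compact metrizable ANR: it embeds in some $\mathbb R^d$ as a retract of an open set $O$. Hence a map from a closed subset $B$ of a normal space $Z$ to $N$ extends over a neighborhood of $B$: extend it to $Z\to\mathbb R^d$ by Tietze's theorem, restrict to the preimage of $O$, and retract. The space $Z=X\times[0,1]$ is paracompact, as the product of a paracompact space and a compact one, hence normal. An extension of $f$ and a homotopy from $f$ to $g$ define a map from $B=(X\times\{0\})\cup(A\times[0,1])$ to $N$; extend it to $\Gamma\colon V\to N$ with $V\supset B$ open. Since $[0,1]$ is compact, $W=\{x:\{x\}\times[0,1]\subset V\}$ is open, and $W\supset A$. Take $\chi\colon X\to[0,1]$ equal to $1$ on $A$ and to $0$ off $W$. Then $x\mapsto\Gamma(x,\chi(x))$ is defined on $X$ and extends $g$. If $N$ is contractible, every $g$ is homotopic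 to a constant, which extends.
\end{proof}

\begin{lemma}\label{lem:arrows}
Let $X$ be paracompact, $c\colon M\to N$ an arrow, and $X\tau c$.
\begin{itemize}
\item[(a)] $X\tau(\beta c\alpha)$ for all arrows $\alpha\colon M'\to M$ and $\beta\colon N\to N'$.
\item[(b)] $X\tau c'$ for every arrow $c'$ isomorphic to $c$. In particular, for a finite complex $N$ the relation $X\tau N$ depends only on the homotopy type of $N$.
\item[(c)] $X'\tau c$ for every closed subset $X'\subset X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given $f\colon A\to M'$, let $G$ extend $c(\alpha f)$; then $\beta G$ extends $\beta c\alpha f$. (b) If $\beta c\simeq c'\alpha$ and $\alpha'$ is a homotopy inverse of $\alpha$, then $c'\simeq\beta c\alpha'$. So $c'f\simeq\beta c\alpha'f$, the right side extends by (a), and the left side extends by Lemma~\ref{lem:hep}. The identities of homotopy equivalent complexes are isomorphic arrows. (c) A closed subset of $X'$ is closed in $X$; extend over $X$ and restrict.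
\end{proof}

\begin{lemma}\label{lem:compact}
For a compactum $X$ and a CW complex $K$, we have $X\tau K$ if and only if $X\tau_hK$. Hence $K$ and $L$ are equivalent over compacta if and only if $\mathcal C_K=\mathcal C_L$.
\end{lemma}

\begin{proof}
Let $X\tau_hK$ and $f\colon A\to K$. Take $G\colon X\to K$ and a homotopy $A\times[0,1]\to K$ from $G|_A$ to $f$. A compact subset of a CW complex lies in a finite subcomplex, so both maps land in one finite subcomplex $N$. Apply Lemma~\ref{lem:hep} in $N$.
\end{proof}

We recall the piecewise linear (PL) facts that we use. A \emph{compact polyhedron} is a finite union of simplices in a Euclidean space, and a map between compact polyhedra, or from a compact polyhedron to $\mathbb R^d$, is \emph{PL} if it is affine on each simplex of some triangulation of its domain. Finite unions, intersections and products of compact polyhedra, preimages of compact polyhedra under PL maps, and graphs of PL maps are compact polyhedra; composites of PL maps are PL. Finitely many compact polyhedra contained in a compact polyhedron $Q$ are subcomplexes of some triangulation of $Q$, and any subcomplex becomes \emph{full} after a barycentric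 subdivision, meaning that it contains each simplex all of whose vertices it contains. Given a PL map $P\to Q$ of compact polyhedra and a subpolyhedron $M\subset Q$, there are triangulations in which the map is simplicial and $M$ is a subcomplex. Every finite CW complex is homotopy equivalent to a compact polyhedron. The cone $\operatorname{Cone}(M)$ on a compact polyhedron $M$ is a contractible compact polyhedron that contains $M$ as its base.

Two composable pairs of arrows $R\xrightarrow{u}E\xrightarrow{v}N$ and $\bar R\xrightarrow{\bar u}\bar E\xrightarrow{\bar v}\bar N$ are \emph{isomorphic} if there are homotopy equivalences $\alpha,\beta,\gamma$ with $\beta u\simeq\bar u\alpha$ and $\gamma v\simeq\bar v\beta$. Then $\gamma vu\simeq\bar v\bar u\alpha$, so $u$, $v$, $vu$ are isomorphic to $\bar u$, $\bar v$, $\bar v\bar u$.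

\begin{lemma}\label{lem:count}
There are countably many homotopy types of finite complexes, countably many isomorphism classes of arrows, and countably many isomorphism classes of composable pairs of arrows. Each class of arrows or of pairs is represented by PL maps of compact polyhedra.
\end{lemma}

\begin{proof}
Fix a list of triangulated compact polyhedra with one member for each isomorphism type of finite simplicial complex. The list is countable, and every finite complex is homotopy equivalent to a member. By simplicial approximation, every map $P\to P'$ between members is homotopic to a simplicial map from an iterated barycentric subdivision of $P$ to $P'$, and there are countably many such maps. Given a pair $R\xrightarrow{u}E\xrightarrow{v}N$, choose homotopy equivalences $\alpha,\beta,\gamma$ from $R,E,N$ to members of the list, with homotopy inverses $\alpha',\beta'$ of $\alpha,\beta$, and choose such simplicial maps $\bar u\simeq\beta u\alpha'$ and $\bar v\simeq\gamma v\beta'$. Then $\bar u\alpha\simeq\beta u$ and $\bar v\beta\simeq\gamma v$. For a single arrow, use $u$ alone.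
\end{proof}

All wedges are taken at vertices.

\begin{lemma}[Wedge lemma]\label{lem:wedge}
Let $T_i\subset T_i'$ $(i=1,\dots,m)$ be finite complexes with a common base vertex in each pair. If $X$ is paracompact and $X\tau(T_i\hookrightarrow T_i')$ for all $i$, then $X\tau(\bigvee_iT_i\hookrightarrow\bigvee_iT_i')$.
\end{lemma}

\begin{proof}
By induction we may take $m=2$. Let $f\colon A\to T_1\vee T_2$. We cut $X$ into two closed pieces, one for each summand. Let $\eta\colon T_1\vee T_2\to[-1,1]$ be the distance to the wedge point $*$ in a metric bounded by $1$, with a minus sign on $T_1$. Extend $\eta f$ to $\tilde\eta\colon X\to[-1,1]$ and put $X_1=\tilde\eta^{-1}[-1,0]$, $X_2=\tilde\eta^{-1}[0,1]$, $X_0=X_1\cap X_2$. Then $f(A\cap X_i)\subset T_i$ for $i=1,2$, and $f(A\cap X_0)\subset\{*\}$. So $f|_{A\cap X_i}$ and the constant map $X_0\to\{*\}$ define a map $(A\cap X_i)\cup X_0\to T_i$. It extends to $X_i\to T_i'$ by Lemma~\ref{lem:arrows}(c). The two extensions are constant on $X_0$, so they glue to an extension of $f$.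
\end{proof}

These tools settle the Problem for wedges of finite complexes. The first assertion below is also a case of (K1).

\begin{proposition}\label{prop:finitewedge}
Let $K=\bigvee_{s\in S}K_s$ be a wedge of finite complexes. Then $K$ is quasi-finite, and a compactum $X$ satisfies $X\tau K$ if and only if $X\tau K_s$ for all $s$. If $S_0\subset S$ is such that every $K_s$ is homotopy equivalent to some $K_t$ with $t\in S_0$, then $K$ is equivalent over paracompact spaces to $\bigvee_{t\in S_0}K_t$; and $S_0$ can be chosen countable.
\end{proposition}

\begin{proof}
Let $X$ be paracompact with $X\tau_hK$, and let $f\colon A\to K_s$. Take $G\colon X\to K$ with $G|_A\simeq f$ in $K$ and compose with the retraction $K\to K_s$ that collapses the other summands. Lemma~\ref{lem:hep} then extends $f$ to $X\to K_s$. So $X\tau K_s$ for all $s$, and by Lemma~\ref{lem:wedge} for identity maps, $X\tau T$ for every finite subwedge $T$. Thus (Q) holds with $e(M)$ a finite subwedge containing $M$. If $X$ is a compactum with $X\tau K_s$ for all $s$, then a map $A\to K$ lands in a finite subwedge $T$ and extends to $X\to T$. By Lemma~\ref{lem:arrows}(b), $K$ and $\bigvee_{t\in S_0}K_t$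 have the same class $\mathcal C$, so they are equivalent by Lemma~\ref{lem:compact} and (K3). Lemma~\ref{lem:count} gives a countable $S_0$.
\end{proof}

\section{Telescopes and the reduction to factorization}\label{sec:tel}

A \emph{gauge} on $K$ is a function $e$ assigning to each non-empty finite subcomplex $M$ a finite subcomplex $e(M)\supset M$. It is \emph{good} if every inclusion $M\hookrightarrow e(M)$ lies in $\mathcal I_K$. The empty subcomplex plays no role in (Q) or in Theorem~\ref{thm:char}(2), since any vertex serves as $e(\emptyset)$. So condition (2) of Theorem~\ref{thm:char} says that $K$ has a good gauge. A quasi-finite complex has a good gauge, because $X\tau K$ implies $X\tau_hK$.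

\begin{lemma}\label{lem:CI}
If $K$ has a good gauge, then $\mathcal C_K=\mathcal C(\mathcal I_K)$.
\end{lemma}

\begin{proof}
The inclusion $\subset$ is the definition of $\mathcal I_K$. Let $X\in\mathcal C(\mathcal I_K)$ and $f\colon A\to K$ with $A\subset X$ closed. Then $f(A)$ lies in a non-empty finite subcomplex $M$, and $f$ extends to $X\to e(M)\subset K$ because $M\hookrightarrow e(M)$ is good.
\end{proof}

So the test $K$ is replaced by countably many tests $c\in\mathcal I_K$, and we must realize these by a countable complex. For a wedge of finite complexes the tests were identities $\mathrm{id}_{K_s}$, and each is realized by the complex $K_s$. For a general $K$ a first attempt is the countable subcomplex $K_M=M\cup e(M)\cup e(e(M))\cup\cdots$. Every $X\in\mathcal C_K$ satisfies $X\tau K_M$, since a map from a compact set lands in one term of the union and extends into the next. The difficulty is the converse. We can keep only countably many $K_M$. If $M'\hookrightarrow e(M')$ is isomorphic to $M\hookrightarrow e(M)$, a map $A\to M'$ can be moved to $M$ and extended to $X\to K_M$, but the extension need not stay in $e(M)$, and only $e(M)$ can be moved back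 into $K$. What is missing is a map $K_M\to e(M)$ that restricts to the inclusion of $M$.

We therefore look, for each good $c\colon M\to N$, for a sequence of good arrows $M=M_0\to M_1\to\cdots$ together with compatible maps $M_n\to N$ that start with $c$. Such a sequence exists as soon as good arrows factor into good arrows.

\begin{theorem}[Factorization]\label{thm:fact}
Let $K$ have a good gauge. For every $c\colon M\to N$ in $\mathcal I_K$ there are a finite complex $M_1$ and arrows $a\colon M\to M_1$ and $b\colon M_1\to N$ in $\mathcal I_K$ with $c\simeq ba$.
\end{theorem}

The proof occupies Sections~\ref{sec:model}--\ref{sec:fact}. Here we show how it is used.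

Let $\mathcal I\subset\mathbb A$ be non-empty and idempotent, and let $\mathcal R$ be a countable set of arrows representing the classes in $\mathcal I$. Fix $c\colon M\to N$ in $\mathcal R$. Put $M_0=M$, $b_0=c$, and choose inductively $a_n\colon M_n\to M_{n+1}$ and $b_{n+1}\colon M_{n+1}\to N$ in $\mathcal I$ with $b_{n+1}a_n\simeq b_n$. It is the second factor that is factored again, so both factors must lie in $\mathcal I$. Replacing $a_n$ by a homotopic cellular map changes neither its class nor the relation $b_{n+1}a_n\simeq b_n$, so we take all $a_n$ cellular. The \emph{mapping telescope} $L_c$ is the quotient of $\bigsqcup_{n\ge0}M_n\times[n,n+1]$ by the identifications $(x,n+1)\sim(a_n(x),n+1)$ for $x\in M_n$. It is a countable CW complex, which we base at a vertex of $M_0=M_0\times\{0\}$. Let $\mathrm{Tel}_n(c)$ be the finite subcomplex formed by $M_i\times[i,i+1]$ for $i<n$ and $M_n\times\{n\}$. Homotopies $\Gamma_n$ from $b_n$ to $b_{n+1}a_n$ define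
\[
r_c\colon L_c\to N,\qquad r_c(x,n+t)=\Gamma_n(x,t)\quad(x\in M_n,\ 0\le t\le1),
\]
and $r_c|_{M_0}=c$. This is the map that was missing for $K_M$. Put
\[
L_{\mathcal I}=\bigvee_{c\in\mathcal R}L_c,\qquad T_n(F)=\bigvee_{c\in F}\mathrm{Tel}_n(c)\quad(F\subset\mathcal R\text{ finite and non-empty}).
\]
The complex $L_{\mathcal I}$ is countable, and each of its finite subcomplexes lies in some $T_n(F)$.

\begin{proposition}\label{prop:tel}
Let $\mathcal I\subset\mathbb A$ be non-empty and idempotent, and let $X$ be paracompact.
\begin{itemize}
\item[(a)] If $X\tau_hL_{\mathcal I}$, then $X\tau c$ for every $c\in\mathcal I$.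
\item[(b)] If $X\tau c$ for every $c\in\mathcal I$, then $X\tau(T_n(F)\hookrightarrow T_{n+1}(F))$ for all $n$ and $F$.
\item[(c)] $L_{\mathcal I}$ is quasi-finite.
\item[(d)] $\mathcal C_{L_{\mathcal I}}=\mathcal C(\mathcal I)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:arrows}(b) we may take $c\colon M\to N$ in $\mathcal R$. Given $f\colon A\to M=M_0\subset L_c\subset L_{\mathcal I}$, there is $G\colon X\to L_{\mathcal I}$ with $G|_A\simeq f$ in $L_{\mathcal I}$. Compose $G$ with the retraction $L_{\mathcal I}\to L_c$ and with $r_c$. The result is a map $X\to N$ whose restriction to $A$ is homotopic to $r_cf=cf$, so $cf$ extends by Lemma~\ref{lem:hep}.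

(b) Sliding along the telescope gives a deformation retraction of $\mathrm{Tel}_n(c)$ onto $M_n$; its end map $\sigma_n$ sends $(x,s)$ with $x\in M_i$ to $a_{n-1}\cdots a_i(x)$. On $\mathrm{Tel}_n(c)$ we have $\sigma_{n+1}=a_n\sigma_n$, so the inclusion $\mathrm{Tel}_n(c)\hookrightarrow\mathrm{Tel}_{n+1}(c)$ is isomorphic to $a_n\in\mathcal I$. Apply Lemmas~\ref{lem:arrows}(b) and~\ref{lem:wedge}.

(c) For a finite subcomplex $M$ choose $n$ and $F$ with $M\subset T_n(F)$, and put $e(M)=T_{n+1}(F)$. If $X\tau_hL_{\mathcal I}$, then by (a) and (b) every map $A\to M\subset T_n(F)$ extends to $X\to e(M)$.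

(d) The inclusion $\subset$ follows from (a). If $X\in\mathcal C(\mathcal I)$ and $f\colon A\to L_{\mathcal I}$, then $f(A)$ is compact, so it lies in some $T_n(F)$, and $f$ extends to $X\to T_{n+1}(F)$ by (b).
\end{proof}

Part (c) holds for all paracompact spaces, although $\mathcal I$ will be defined through compacta. The reason is that $L_{\mathcal I}$ is self-contained: each $a_n$ is isomorphic to a member of $\mathcal R$, whose telescope is a summand of $L_{\mathcal I}$.

\begin{corollary}\label{cor:gauge}
If $K$ has a good gauge, then $L=L_{\mathcal I_K}$ is a countable quasi-finite complex with $\mathcal C_L=\mathcal C_K$.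
\end{corollary}

\begin{proof}
The set $\mathcal I_K$ contains the identity of a point and is idempotent by Theorem~\ref{thm:fact}. By Proposition~\ref{prop:tel}, $L$ is quasi-finite and $\mathcal C_L=\mathcal C(\mathcal I_K)$, which is $\mathcal C_K$ by Lemma~\ref{lem:CI}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A quasi-finite $K$ has a good gauge. Let $L$ be as in Corollary~\ref{cor:gauge}. By Lemma~\ref{lem:compact}, $K$ and $L$ are equivalent over compacta. Both are quasi-finite, so by (K3) they are equivalent over paracompact spaces.
\end{proof}

\section{A model over the interval}\label{sec:model}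

Some good arrows factor for free: if $e$ is a good gauge, then $M'\hookrightarrow e(e(M'))$ is the composite of the good arrows $M'\hookrightarrow e(M')$ and $e(M')\hookrightarrow e(e(M'))$. An arbitrary good arrow $c$ has no visible relation to these. The plan is to show that the extension problem for $c$ can be solved in finitely many steps, each of which uses one arrow $w=vu$ of this kind, and then to perform the first halves $u$ in order to define $a$ and the second halves $v$ in order to define $b$. This section carries out a single step for arrows that start at $S^0=\{-1,1\}$.

Let $S^0\xrightarrow{u}E\xrightarrow{v}N$ be arrows, $w=vu$, and regard $[-1,1]$ as the cone on $S^0$. Define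
\begin{align*}
Q&=\{(x,w(\operatorname{sgn}x)):|x|\ge\tfrac34\}\cup\big([-\tfrac34,\tfrac34]\times N\big)\subset[-1,1]\times N,\\
P&=\{(x,u(\operatorname{sgn}x)):|x|\ge\tfrac12\}\cup\big([-\tfrac12,\tfrac12]\times E\big)\subset[-1,1]\times E,
\end{align*}
and $\theta\colon P\to Q$, $\theta(x,y)=(x,v(y))$; see Figure~\ref{fig:model}. Let $X$ be paracompact. A \emph{lift} of $\varphi\colon X\to[-1,1]$ to $Q$ is a map $X\to Q$ of the form $(\varphi,\psi)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4.5]
\draw (-1,0)--(1,0);
\foreach \x/\l in {-1/{-1},-0.75/{-\frac34},-0.5/{-\frac12},0.5/{\frac12},0.75/{\frac34},1/{1}}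
  {\draw (\x,-0.07)--(\x,0.07); \node[below] at (\x,-0.07) {$\l$};}
\draw (-1,0.9)--(0.75,0.9);
\draw (-0.75,1.6)--(1,1.6);
\draw[line width=2pt] (-1,0.9)--(0.5,0.9);
\draw[line width=2pt] (-0.5,1.6)--(1,1.6);
\node[left] at (-1.03,0.9) {$y=-1$};
\node[left] at (-1.03,1.6) {$y=1$};
\node[circle,draw,fill=white,inner sep=1.6pt] at (0.75,0.9) {};
\end{tikzpicture}
\caption{The case $u=v=\mathrm{id}_{S^0}$. The space $Q$ consists of two arcs lying over $[-1,\frac34]$ and $[-\frac34,1]$; the subspace $P$ (thick) consists of two shorter arcs over $[-1,\frac12]$ and $[-\frac12,1]$. The marked point $(\frac34,-1)$ lies in $Q$ but not in $P$.}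
\label{fig:model}
\end{figure}

\emph{Extension problems become lifting problems.} We have $X\tau w$ if and only if every $\varphi\colon X\to[-1,1]$ lifts to $Q$. Indeed, if $X\tau w$, extend $w\operatorname{sgn}\varphi$ from the closed set $\{|\varphi|\ge\frac34\}$ to $\psi\colon X\to N$; then $(\varphi,\psi)$ maps to $Q$. Conversely, given $f\colon A\to S^0$, extend it to $\varphi\colon X\to[-1,1]$ and lift; over $\pm1$ the only point of $Q$ is $(\pm1,w(\pm1))$, so $\psi$ extends $wf$. With $\frac12$ in place of $\frac34$, the same argument shows that $X\tau u$ if and only if every $\varphi$ lifts to $P$.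

\emph{A partial lift to $P$ extends to a lift to $Q$.} Let $X\tau v$, let $D\subset X$ be closed, and let $\lambda=(\varphi|_D,\psi_D)$ be a lift of $\varphi|_D$ to $P$. Put $Z=\{|\varphi|\ge\frac34\}$. On $D\cap Z$ we have $|\varphi|>\frac12$, which forces $\psi_D=u\operatorname{sgn}\varphi$. So $\psi_D$ on $D$ and $u\operatorname{sgn}\varphi$ on $Z$ define a map $D\cup Z\to E$, and its composite with $v$ extends to $\psi\colon X\to N$. The map $(\varphi,\psi)$ is a lift to $Q$ that equals $\theta\lambda$ on $D$.

A partial lift to $Q$ itself need not extend, for two separate reasons. First, its second coordinate lies in $N$, and $X\tau w$ says nothing about maps into $N$. For example, let $w\colon S^0\to S^0$ be constant, so that every space satisfies $X\tau w$; take $X=[0,1]$, $\varphi=0$, $D=\{0,1\}$, and the lift $0\mapsto(0,-1)$, $1\mapsto(0,1)$. An extension would map $[0,1]$ onto $\{0\}\times S^0$. This is why $P$ takes its values in $E$, where $v$ begins. Second, the lift may sit on the edge of the region where the second coordinate is free. Let $w=\mathrm{id}_{S^0}$, $X=\{0\}\cup\{1/n:n\ge1\}$, $\varphi(x)=(3+x)/4$, $D=\{0\}$, and lift $0$ to the point $(\frac34,-1)$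 marked in Figure~\ref{fig:model}. Here $X\tau S^0$: extend $f\colon A\to S^0$ by the value $f(0)$ if $0\in A$, and by $1$ otherwise. But every lift of $\varphi$ has second coordinate $1$ at the points $1/n$, hence also at $0$. This is why $P$ uses the threshold $\frac12$ and not $\frac34$.

\emph{The factorization.} Let $a\colon S^0\to P$, $a(\pm1)=(\pm1,u(\pm1))$, and $b\colon P\to N$, $b(x,y)=v(y)$, so that $ba=w$. Assume that $u$ and $v$ are PL maps of compact polyhedra, so that $P$ is one too. If $X\tau u$, then $X\tau a$: extend $f\colon A\to S^0$ to $\varphi$ and lift $\varphi$ to $P$; the lift equals $af$ on $A$. If $X\tau v$, then $X\tau b$: given $F\colon D\to P$, extend its first coordinate to $\varphi\colon X\to[-1,1]$ and take the lift $(\varphi,\psi)$ that equals $\theta F$ on $D$; then $\psi$ extends $bF$.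

Since $P$ deformation retracts onto $\{0\}\times E$, we have only recovered the factorization $w=vu$. But the argument used just three things: lifts to $P$, extension of partial lifts from $P$ to $Q$, and a map $Q\to N$ that agrees with the given arrow over $S^0$. The first two survive when steps are stacked into a finite tower, and the next section shows that every good arrow admits a map of the third kind on such a tower.

\section{Resolutions}\label{sec:res}

\subsection*{Neighborhood data}
In the model, the map $\operatorname{sgn}$ retracts a neighborhood of $S^0\subset\mathbb R$ onto $S^0$. We need the same structure, with two thresholds, for every non-empty compact polyhedron $R\subset\mathbb R^d$. Triangulate a cube containing $R$ in its interior so that $R$ is a full subcomplex. In the barycentric subdivision, whose simplices are spanned by the barycenters $\hat\sigma_0,\dots,\hat\sigma_m$ of chains $\sigma_0<\dots<\sigma_m$, let $U$ be the subcomplex spanned by the barycenters of the simplices that meet $R$. A simplex of the subdivision with a vertex in $R$ has $\sigma_0\subset R$, so all its $\sigma_i$ meet $R$. Thus $U$ contains the stars of all vertices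 in $R$ and is a neighborhood of $R$ in $\mathbb R^d$. If $\sigma$ meets $R$, then by fullness $\sigma\cap R$ is a face of $\sigma$. The map $\sigma\mapsto\sigma\cap R$ preserves the order of faces and fixes the simplices of $R$, so $\hat\sigma\mapsto\widehat{\sigma\cap R}$ defines a simplicial retraction $\rho\colon U\to R$. Let $U^0\subset\operatorname{int}U$ be a compact polyhedron that is a neighborhood of $R$, for instance the union of the cubes of a fine grid that meet $R$, and let $\varepsilon>0$ be such that the closed $\varepsilon$-neighborhood of $R$ lies in $\operatorname{int}U^0$. We fix $\mathbb R^d,U,U^0,\rho,\varepsilon$ for each polyhedron $R$ used below. For $R=S^0$ and the cube $[-2,2]$ with integer vertices, $U=\{\frac12\le|x|\le\frac32\}$ and $\rho=\operatorname{sgn}$, and the model corresponds to $U^0=\{\frac34\le|x|\le\frac54\}$.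

\begin{lemma}\label{lem:close}
If $f\colon Z\to R$ and $f'\colon Z\to\mathbb R^d$ satisfy $|f-f'|<\varepsilon$ pointwise, then $f'(Z)\subset\operatorname{int}U^0$ and $\rho f'\simeq f$ in $R$.
\end{lemma}

\begin{proof}
The points $(1-t)f'(z)+tf(z)$ are within $\varepsilon$ of $f(z)\in R$, so they lie in $\operatorname{int}U^0$, and $\rho((1-t)f'+tf)$ is the homotopy.
\end{proof}

\subsection*{One step}
Let $w\colon R\to N$ be a PL map of non-empty compact polyhedra, $Q$ a compact polyhedron, and $h\colon Q\to\mathbb R^d$ a PL map. We think of $h$ as an approximate extension problem: where $h$ is close to $R$, it prescribes the map $w\rho h$ to $N$. Put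
\[
B=h^{-1}(U),\quad Y=Q\setminus h^{-1}(\operatorname{int}U),\quad B^0=h^{-1}(U^0),\quad Y^0=Q\setminus h^{-1}(\operatorname{int}U^0),
\]
and $g=\rho h\colon B\to R$. These four sets are compact polyhedra. For $Y$, triangulate a cube that contains $U\cup h(Q)$ in its interior so that $U$ is a subcomplex; inside the open cube, the complement of $\operatorname{int}U$ is the closure of the complement of $U$, that is, the union of the closed simplices not contained in $U$, and $Y$ is the preimage of this union. The same argument with $U^0$ applies to $Y^0$. The map $g$ is PL, and since $U^0\subset\operatorname{int}U$,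
\begin{equation}\label{eq:sets}
B\cup Y=B^0\cup Y^0=Q,\qquad B^0\subset B,\qquad Y\subset Y^0,\qquad B^0\cap Y=\emptyset .
\end{equation}
Define
\[
Q[w,h]=\{(x,wg(x)):x\in B^0\}\cup(Y^0\times N)\subset Q\times N .
\]

\begin{lemma}\label{lem:step}
Let $Q'=Q[w,h]$, with coordinate projections $q\colon Q'\to Q$ and $y\colon Q'\to N$.
\begin{itemize}
\item[(a)] $Q'$ is a compact polyhedron and $q$ is a PL surjection. The fiber over $x$ is $\{x\}\times N$ if $x\in Y^0$, and the point $(x,wg(x))$ otherwise.
\item[(b)] $y=w\rho hq$ on $(hq)^{-1}(\operatorname{int}U^0)$.
\item[(c)] If $X$ is paracompact and $X\tau w$, then every map $\varphi\colon X\to Q$ lifts to $Q'$.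
\end{itemize}
\end{lemma}

\begin{proof}
(a) $Q'$ is the union of a graph of a PL map and a product; the description of the fibers follows from $B^0\cup Y^0=Q$, and $N\neq\emptyset$. (b) If $h(x)\in\operatorname{int}U^0$, then $x\notin Y^0$. (c) Extend $wg\varphi$ from the closed set $\varphi^{-1}(B^0)$ to $\psi\colon X\to N$. A point of $X$ outside $\varphi^{-1}(B^0)$ is sent by $\varphi$ into $Y^0$, so $(\varphi,\psi)$ maps $X$ to $Q'$.
\end{proof}

\subsection*{The tower}
One step solves one approximate problem and creates a new space with new problems. We iterate so that a dense set of problems on every stage is eventually solved. Let $\mathcal W$ be a non-empty countable indexed family of PL maps $w\colon R_w\to N_w$ of non-empty compact polyhedra, with $R_w\subset\mathbb R^{d(w)}$, and let $Q_0$ be a non-empty compact polyhedron. Let $\mathbb N=\{0,1,\dots\}$ and fix a bijection $j\mapsto(i,n)$ from $\{1,2,\dots\}$ onto $\mathbb N\times\mathbb N$ with $i<j$, for instance the inverse of $(i,n)\mapsto1+n+\frac12(i+n)(i+n+1)$. When $Q_i$ has been constructed, choose for every $w\in\mathcal W$ a countable set of PL maps that is dense in $C(Q_i,\mathbb R^{d(w)})$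 for the supremum metric; the maps that are affine on the simplices of an iterated barycentric subdivision and have rational values at its vertices form such a set. List all resulting pairs $(w,h)$, with repetition if necessary, as $(w_{i,n},h_{i,n})_{n\in\mathbb N}$. At step $j\ge1$, with $j\mapsto(i,n)$, the list for $Q_i$ is available because $i<j$; put
\[
w_j=w_{i,n},\qquad h_j=h_{i,n}\circ(Q_{j-1}\to Q_i),\qquad Q_j=Q_{j-1}[w_j,h_j].
\]
Let $Q_\infty=\varprojlim Q_j$, with projections $p_j\colon Q_\infty\to Q_j$. It is a closed subset of a countable product of compacta, hence a compactum; this is where the countability of $\mathcal W$ is needed. The $p_j$ are surjective because the bonding maps are. We call $(Q_j)_{0\le j\le\infty}$ a \emph{$\mathcal W$-resolution of $Q_0$}. For a subpolyhedron $M\subset Q_0$ let $A_j\subset Q_j$ $(j\le\infty)$ be the preimage of $M$ and $f_j\colon A_j\to M$ the projection.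

\begin{proposition}\label{prop:res}
For a $\mathcal W$-resolution of $Q_0$ and a subpolyhedron $M\subset Q_0$ the following hold.
\begin{itemize}
\item[(a)] $Q_\infty\tau w$ for all $w\in\mathcal W$.
\item[(b)] If $c\colon M\to N$ is a map to a non-empty compact polyhedron and $cf_\infty$ extends over $Q_\infty$, then $cf_k$ extends over $Q_k$ for some $k<\infty$.
\item[(c)] If $X$ is paracompact and $X\tau w$ for all $w\in\mathcal W$, then every map $X\to Q_0$ lifts to $Q_k$, for each $k<\infty$.
\end{itemize}
\end{proposition}

\begin{proof}
The functions $Q_\infty\to\mathbb R$ that factor through some $p_i$ form an algebra that contains the constants and separates points. By the Stone--Weierstrass theorem, applied to each coordinate, the maps that factor through some $p_i$ are dense in $C(Q_\infty,\mathbb R^d)$.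

(a) Let $f\colon A\to R_w\subset\mathbb R^d$, $d=d(w)$, with $A\subset Q_\infty$ closed, and let $\varepsilon$ be the constant for $R_w$. Extend $f$ to $Q_\infty\to\mathbb R^d$, approximate the extension within $\varepsilon/2$ by a map $h'p_i$, and approximate $h'$ within $\varepsilon/2$ by a map $h$ with $(w,h)=(w_{i,n},h_{i,n})$ for some $n$. Let $j\mapsto(i,n)$, so that $h_jp_{j-1}=hp_i$. By Lemma~\ref{lem:close}, $hp_i(A)\subset\operatorname{int}U^0$ and $\rho hp_i|_A\simeq f$. Let $y_j\colon Q_j\to N_w$ be the last coordinate. By Lemma~\ref{lem:step}(b), $y_jp_j|_A=w\rho hp_i|_A\simeq wf$. Since $y_jp_j$ is defined on all of $Q_\infty$, the map $wf$ extends by Lemma~\ref{lem:hep}.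

(b) Let $G\colon Q_\infty\to N\subset\mathbb R^d$ extend $cf_\infty$, and let $\varepsilon,U^0,\rho$ be the data for $N$. Choose $h\colon Q_k\to\mathbb R^d$ with $|G-hp_k|<\varepsilon$. Since $p_k$ is onto, $h(Q_k)\subset\operatorname{int}U^0$, so $\rho h\colon Q_k\to N$ is defined. A point $z\in A_k$ has the form $p_k(x)$, necessarily with $x\in A_\infty$, and $G(x)=cf_\infty(x)=cf_k(z)$. So $|h-cf_k|<\varepsilon$ on $A_k$, and $\rho h|_{A_k}\simeq cf_k$ by Lemma~\ref{lem:close}. Apply Lemma~\ref{lem:hep}.

(c) Apply Lemma~\ref{lem:step}(c) $k$ times.
\end{proof}

When $Q_0$ is the cone on $M$, the single map $f_\infty\colon A_\infty\to M$ is a universal test.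

\begin{corollary}\label{cor:test}
Let $M$ and $N$ be non-empty compact polyhedra, $c\colon M\to N$ a map, and $(Q_j)$ a $\mathcal W$-resolution of $\operatorname{Cone}(M)$. If $cf_\infty$ extends over $Q_\infty$, then $X\tau c$ for every paracompact $X$ with $X\tau w$ for all $w\in\mathcal W$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:res}(b) there is $H\colon Q_k\to N$ with $H|_{A_k}=cf_k$. Given $f\colon A\to M$, extend it to $\varphi\colon X\to\operatorname{Cone}(M)$ by Lemma~\ref{lem:hep} and lift $\varphi$ to $\mu\colon X\to Q_k$ by Proposition~\ref{prop:res}(c). Then $\mu(A)\subset A_k$ and $f_k\mu|_A=f$, so $H\mu$ extends $cf$.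
\end{proof}

The proof of the corollary shows how the problem for $c$ is solved: by $k$ lifts, using $w_1,\dots,w_k$ in turn, followed by $H$. It remains to cut this procedure in two.

\section{Proof of the factorization theorem}\label{sec:fact}

\subsection*{Splitting one step}
Let $R\xrightarrow{u}E\xrightarrow{v}N$ be PL maps of non-empty compact polyhedra, $w=vu$, $h\colon Q\to\mathbb R^d$ a PL map, and $Q'=Q[w,h]$, with $B,Y,B^0,Y^0,g$ as in Section~\ref{sec:res}. In a tower, the problem $h$ is posed on the stage $Q$, which already involves the second halves of the earlier steps. So the space that performs the first half of the present step must be built over a polyhedron $P$ with a comparison map to $Q$. Let $\theta\colon P\to Q$ be a PL map from a compact polyhedron, and put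
\[
P'=\{(x,ug\theta(x)):\theta(x)\in B\}\cup\big(\theta^{-1}(Y)\times E\big)\subset P\times E,\qquad \theta'(x,y)=(\theta(x),v(y)).
\]
As in the model, $P'$ uses the wider neighborhood $U$, so its second coordinate is prescribed on a larger set than that of $Q'$. Let $p\colon P'\to P$ and $q\colon Q'\to Q$ be the projections.

\begin{lemma}\label{lem:split}
Let $X$ be paracompact.
\begin{itemize}
\item[(a)] $P'$ is a compact polyhedron, $\theta'$ is a PL map of $P'$ into $Q'$, and $q\theta'=\theta p$.
\item[(b)] If $X\tau u$, then every map $\lambda\colon X\to P$ lifts to $P'$.
\item[(c)] Let $X\tau v$, let $D\subset X$ be closed, and let $\mu\colon X\to Q$ and $\lambda'\colon D\to P'$ satisfy $\mu|_D=\theta p\lambda'$. Then $\mu$ has a lift $\mu'\colon X\to Q'$ with $\mu'|_D=\theta'\lambda'$.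
\end{itemize}
\end{lemma}

\begin{proof}
(a) Only $\theta'(P')\subset Q'$ needs proof. A point $(x,y)$ with $\theta(x)\in Y$ goes to $Y\times N\subset Y^0\times N$. A point $(x,ug(z))$ with $z=\theta(x)\in B$ goes to $(z,wg(z))$, which lies in the graph part of $Q'$ if $z\in B^0$, and in $Y^0\times N$ otherwise, by \eqref{eq:sets}.

(b) Extend $ug\theta\lambda$ from the closed set $(\theta\lambda)^{-1}(B)$ to $\psi\colon X\to E$. Since $B\cup Y=Q$, the map $(\lambda,\psi)$ takes values in $P'$.

(c) Write $\lambda'=(p\lambda',\psi_D)$ with $\psi_D\colon D\to E$, and put $Z=\mu^{-1}(B^0)$. If $x\in D\cap Z$, then $\theta p\lambda'(x)=\mu(x)\in B^0$, and $B^0\cap Y=\emptyset$; so $\lambda'(x)$ lies in the graph part of $P'$, that is, $\psi_D(x)=ug\mu(x)$. Hence $\psi_D$ on $D$ and $ug\mu$ on $Z$ define a map from the closed set $D\cup Z$ to $E$. Its composite with $v$ extends to $\psi\colon X\to N$. On $Z$ we have $\psi=wg\mu$, and off $Z$ the map $\mu$ takes values in $Y^0$. So $\mu'=(\mu,\psi)$ maps $X$ to $Q'$, and $\mu'|_D=(\theta p\lambda',v\psi_D)=\theta'\lambda'$.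
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fact}]
Let $e$ be a good gauge on $K$ and $c\colon M\to N$ a good arrow.

\emph{Reduction to polyhedra.} Choose homotopy equivalences $\alpha\colon\bar M\to M$ and $\beta\colon N\to\bar N$ with $\bar M,\bar N$ compact polyhedra, and homotopy inverses $\alpha',\beta'$. The arrow $\beta c\alpha$ is good by Lemma~\ref{lem:arrows}(a). If $\beta c\alpha\simeq\bar b\bar a$ with $\bar a,\bar b$ good, then $c\simeq(\beta'\bar b)(\bar a\alpha')$, and both factors are good by the same lemma. So we assume that $M$ and $N$ are compact polyhedra; the map $c$ need not be PL.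

\emph{The family $\mathcal W$.} By Lemma~\ref{lem:count} there is a countable family of composable pairs $(u,v)$ of PL maps of compact polyhedra that represents exactly the isomorphism classes of the pairs $M'\hookrightarrow e(M')\hookrightarrow e(e(M'))$, where $M'$ runs over the non-empty finite subcomplexes of $K$. Both inclusions are good, so all $u$ and $v$ are good by Lemma~\ref{lem:arrows}(b). Let $\mathcal W$ be the family of composites $w=vu$, indexed by the pairs. Applying the gauge twice loses nothing:
\begin{equation}\label{eq:W}
\mathcal C(\mathcal W)\subset\mathcal C_K .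
\end{equation}
Indeed, if $X\in\mathcal C(\mathcal W)$, then $X\tau(M'\hookrightarrow e(e(M')))$ for all $M'$ by Lemma~\ref{lem:arrows}(b), and every map from a closed subset of $X$ to $K$ lands in some $M'$.

\emph{The map $H$.} Take a $\mathcal W$-resolution $(Q_j)$ of $Q_0=\operatorname{Cone}(M)$, with $A_j,f_j$ defined for the base $M$. By Proposition~\ref{prop:res}(a) and \eqref{eq:W}, $Q_\infty\in\mathcal C_K$. Since $c$ is good, $cf_\infty$ extends over $Q_\infty$; this is the only use of the hypothesis on $c$. By Proposition~\ref{prop:res}(b) there are $k<\infty$ and
\[
H\colon Q_k\to N\quad\text{with}\quad H|_{A_k}=cf_k .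
\]

\emph{The tower of first halves.} Write $w_j=v_ju_j$ for $1\le j\le k$. Put $P_0=Q_0$, $\theta_0=\mathrm{id}$, and let $\theta_j\colon P_j\to Q_j$ be obtained from $\theta_{j-1}\colon P_{j-1}\to Q_{j-1}$ by the construction before Lemma~\ref{lem:split}, applied to $u_j,v_j,h_j$. By Lemma~\ref{lem:split}(a), the $P_j$ are compact polyhedra and the $\theta_j$ are PL maps that commute with the projections to $Q_0$. Let $X$ be a closed subset of a space in $\mathcal C_K$. Then $X\tau u_j$ and $X\tau v_j$ for all $j$ by Lemma~\ref{lem:arrows}(c), and we have:
\begin{itemize}
\item[(L1)] every map $\varphi\colon X\to Q_0$ lifts to $P_k$;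
\item[(L2)] if $D\subset X$ is closed, $\varphi\colon X\to Q_0$, and $\lambda\colon D\to P_k$ lifts $\varphi|_D$, then $\varphi$ has a lift $\mu\colon X\to Q_k$ with $\mu|_D=\theta_k\lambda$.
\end{itemize}
For (L1) apply Lemma~\ref{lem:split}(b) $k$ times. For (L2) let $\lambda_j\colon D\to P_j$ be the projection of $\lambda$ and $\mu_0=\varphi$, so that $\mu_0|_D=\theta_0\lambda_0$. If $\mu_{j-1}\colon X\to Q_{j-1}$ lifts $\varphi$ and $\mu_{j-1}|_D=\theta_{j-1}\lambda_{j-1}$, then Lemma~\ref{lem:split}(c) with $\lambda'=\lambda_j$ gives a lift $\mu_j$ of $\mu_{j-1}$ with $\mu_j|_D=\theta_j\lambda_j$. Take $\mu=\mu_k$.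

\emph{The complex $M_1$.} Let $\hat A\subset P_k$ be the preimage of $M\subset Q_0$ and $\hat f\colon\hat A\to M$ the projection. Then $\theta_k(\hat A)\subset A_k$ and $f_k\theta_k=\hat f$ on $\hat A$, so
\begin{equation}\label{eq:Htheta}
H\theta_k=c\hat f\quad\text{on }\hat A .
\end{equation}
In the model $\hat f$ was a homeomorphism, and $a$ was its inverse. In general we have no section of $\hat f$, so we attach $M$ to $P_k$. Gluing directly along $\hat f$ would obstruct the use of (L2): a map $F$ from $D$ to the glued space lifts to $P_k$ only off $F^{-1}(M)$, which is an open subset of $D$ and not a closed one. We therefore insert a cylinder: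
\[
M_1=P_k\cup(\hat A\times[0,1])\cup M,\qquad(x,0)\sim x\in P_k,\quad(x,1)\sim\hat f(x)\in M .
\]
Triangulate $P_k$ and $Q_0$ so that the projection is simplicial and $M$ is a subcomplex. Then $\hat A$ is a subcomplex and $\hat f$ is simplicial, so $M_1$ is obtained from $P_k\sqcup M$ by attaching $\hat A\times[0,1]$ along a cellular map of $\hat A\times\{0,1\}$. Thus $M_1$ is a finite CW complex, with $P_k$ and $M$ as subcomplexes. Let $a\colon M\to M_1$ be the inclusion, and define $b\colon M_1\to N$ by
\[
b=H\theta_k\ \text{ on }P_k,\qquad b(x,t)=c\hat f(x)\ \text{ on }\hat A\times[0,1],\qquad b=c\ \text{ on }M .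
\]
The formulas agree at $t=0$ by \eqref{eq:Htheta} and at $t=1$ by the gluing rule, and $ba=c$.

\emph{The arrow $a$ is good.} Let $X\in\mathcal C_K$ and $f\colon A\to M$ with $A\subset X$ closed. Extend $f$ to $\varphi\colon X\to\operatorname{Cone}(M)$ and lift $\varphi$ to $\lambda\colon X\to P_k$ by (L1). Then $\lambda(A)\subset\hat A$ and $\hat f\lambda|_A=f$, so $(x,t)\mapsto(\lambda(x),t)$ is a homotopy in $M_1$ from $\lambda|_A$ to $af$. By Lemma~\ref{lem:hep}, $af$ extends over $X$.

\emph{The arrow $b$ is good.} Let $X\in\mathcal C_K$ and $F\colon D\to M_1$ with $D\subset X$ closed. As in the model, we first extend the shadow of $F$ in a contractible space. Let $C=\operatorname{Cone}(M)\cup(M\times[0,1])$, with $M\times\{0\}$ glued to the base; it is a contractible finite complex. Define $\pi\colon M_1\to C$ as the projection to $Q_0=\operatorname{Cone}(M)$ on $P_k$, as $(x,t)\mapsto(\hat f(x),t)$ on $\hat A\times[0,1]$, and as $m\mapsto(m,1)$ on $M$. Let $r\colon M\times[0,1]\to M$ be the projection. From the definitions,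
\begin{equation}\label{eq:pi}
\pi^{-1}(\operatorname{Cone}M)=P_k,\qquad\pi^{-1}(M\times[0,1])=(\hat A\times[0,1])\cup M,
\end{equation}
and $b=cr\pi$ on the second set. Extend $\pi F$ to $\Phi\colon X\to C$ by Lemma~\ref{lem:hep}, and cover $X$ by the closed sets
\[
X_0=\Phi^{-1}(\operatorname{Cone}M),\qquad X_1=\Phi^{-1}(M\times[0,1]).
\]
By \eqref{eq:pi}, $F$ maps $D_0=D\cap X_0$ into $P_k$, and $F|_{D_0}$ is a lift of $\Phi|_{D_0}$. By (L2) for the closed subset $X_0$ of $X$, there is a lift $\mu\colon X_0\to Q_k$ of $\Phi|_{X_0}$ with $\mu|_{D_0}=\theta_kF|_{D_0}$. Define
\[
G\colon X\to N,\qquad G=H\mu\ \text{ on }X_0,\qquad G=cr\Phi\ \text{ on }X_1 .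
\]
If $x\in X_0\cap X_1$, then $\Phi(x)=(m,0)$ is the point $m$ of the base, so $\mu(x)\in A_k$, $f_k\mu(x)=m$, and $H\mu(x)=c(m)=cr\Phi(x)$. Thus $G$ is well defined and continuous. On $D_0$ we have $G=H\theta_kF=bF$. On $D\cap X_1$ we have $G=cr\pi F=bF$, because $F$ takes values in the second set of \eqref{eq:pi}. So $G$ extends $bF$.
\end{proof}

This completes the proofs of Corollary~\ref{cor:gauge} and Theorem~\ref{thm:main}. The good gauge was used twice: it makes the halves $u,v$ good, which gives (L1) and (L2), and it gives \eqref{eq:W}, which puts $Q_\infty$ in $\mathcal C_K$.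

\section{Complexes that are determined by arrows}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
By Lemma~\ref{lem:compact}, equivalence over compacta means equality of the classes $\mathcal C$. The implication (2)$\Rightarrow$(4) is Corollary~\ref{cor:gauge}, and (4)$\Rightarrow$(1) is immediate.

(1)$\Rightarrow$(3). Let $K'$ be quasi-finite with $\mathcal C_K=\mathcal C_{K'}$, and let $\mathcal J$ be a set of representatives of the classes in $\mathcal I_{K'}$. Then $\mathcal C(\mathcal J)=\mathcal C(\mathcal I_{K'})=\mathcal C_{K'}$ by Lemmas~\ref{lem:arrows}(b) and~\ref{lem:CI}.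

(3)$\Rightarrow$(2). We must bound the extensions of all maps into a given non-empty finite subcomplex $M\subset K$. We solve the universal problem once and take the subcomplex that contains the solution. By Lemma~\ref{lem:count}, let $\mathcal W$ be a countable family of PL maps of compact polyhedra that represents exactly the isomorphism classes in $\mathcal J\cup\{\mathrm{id}_{pt}\}$; the identity of a point makes $\mathcal W$ non-empty and imposes no condition. Then $\mathcal C(\mathcal W)=\mathcal C(\mathcal J)=\mathcal C_K$. Let $\alpha\colon\bar M\to M$ be a homotopy equivalence from a compact polyhedron, and take a $\mathcal W$-resolution of $\operatorname{Cone}(\bar M)$, with $f_\infty\colon A_\infty\to\bar M$. By Proposition~\ref{prop:res}(a), $Q_\infty\in\mathcal C_K$, so $\alpha f_\infty\colon A_\infty\to M\subset K$ extends to $G\colon Q_\infty\to K$. Let $N$ be a finite subcomplex containing $M\cup G(Q_\infty)$, let $\iota\colon M\hookrightarrow N$ be the inclusion, let $\beta\colon N\to\bar N$ be a homotopy equivalence to a compact polyhedron, and put $c=\beta\iota\alpha$. Then $\beta G$ extends $cf_\infty$, so $X\tau c$ for all $X\in\mathcal C(\mathcal W)=\mathcal C_K$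 by Corollary~\ref{cor:test}. Since $\iota$ is isomorphic to $c$, it is good by Lemma~\ref{lem:arrows}(b). Put $e(M)=N$.
\end{proof}

\section{Classification and the number of classes}\label{sec:class}

For a prime $p$ let $M_p=S^1\cup_pe^2$ be the circle with a $2$-cell attached by a map of degree $p$. For a set $P$ of primes let $K_P=\bigvee_{p\in P}M_p$, a point if $P=\emptyset$. These countable complexes are quasi-finite by Proposition~\ref{prop:finitewedge}. They have different homotopy types, since $H_1(K_P)=\bigoplus_{p\in P}\mathbb Z/p$. This does not suffice, because equivalence is coarser than homotopy type: $M_p$ and $M_p\vee M_p$ are equivalent by Proposition~\ref{prop:finitewedge}. To separate $K_P$ from $K_{P'}$ we need a compactum that passes one test and fails the other. A resolution provides it: resolving by the $M_p$ with $p\neq q$ does not change cohomology with coefficients in $\mathbb Z/q$.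

We use \v{C}ech cohomology $\check H^*(-;G)$ of compact Hausdorff spaces. It is a contravariant functor that agrees with cellular cohomology on finite complexes. It is \emph{continuous}: the cohomology of an inverse limit is the direct limit of the cohomologies. The \emph{Vietoris--Begle theorem} states that a surjective map of compact Hausdorff spaces, each of whose fibers has the cohomology of a point, induces an isomorphism. The cellular cochain complex of $M_p$ with coefficients in $\mathbb Z/q$ is $\mathbb Z/q\xrightarrow{0}\mathbb Z/q\xrightarrow{\,p\,}\mathbb Z/q$. So for primes $p\ne q$ the complex $M_p$ has the $\mathbb Z/q$-cohomology of a point, while $H^1(M_q;\mathbb Z/q)=\mathbb Z/q$.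

\begin{lemma}\label{lem:primes}
Let $P'$ be a set of primes and $q\notin P'$ a prime. There is a compactum $X$ such that $X\tau M_p$ for all $p\in P'$ and $X\tau M_q$ fails.
\end{lemma}

\begin{proof}
For each prime $p$ fix a compact polyhedron $\bar M_p$ homotopy equivalent to $M_p$. By Lemma~\ref{lem:arrows}(b) it suffices to prove the statement for the $\bar M_p$. Let $\mathcal W=\{\mathrm{id}_{\bar M_p}:p\in P'\}\cup\{\mathrm{id}_{pt}\}$, take a $\mathcal W$-resolution of $Q_0=\operatorname{Cone}(\bar M_q)$ with $A_0=\bar M_q$, and put $X=Q_\infty$. By Proposition~\ref{prop:res}(a), $X\tau\bar M_p$ for all $p\in P'$.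

All cohomology has coefficients in $\mathbb Z/q$. By Lemma~\ref{lem:step}(a), the fibers of $Q_j\to Q_{j-1}$ are points or copies of $\bar M_p$ with $p\in P'$. The restriction $A_j\to A_{j-1}$ is a surjection with the same fibers. By the Vietoris--Begle theorem both maps induce isomorphisms. We have $A_\infty=\varprojlim A_j$, so by continuity $\check H^1(X)\cong H^1(\operatorname{Cone}\bar M_q)=0$ and $f_\infty^*\colon H^1(\bar M_q)\to\check H^1(A_\infty)$ is an isomorphism of non-zero groups. If $f_\infty\colon A_\infty\to\bar M_q$ extended over $X$, then $f_\infty^*$ would factor through $\check H^1(X)=0$. So $X\tau\bar M_q$ fails.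
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{The bijection.} Let $K$ be quasi-finite. Then $\mathcal I_K$ is idempotent by Theorem~\ref{thm:fact}. It is closed: if $\mathcal C(\mathcal I_K)\subset\mathcal C(\{c\})$, then $\mathcal C_K\subset\mathcal C(\{c\})$ by Lemma~\ref{lem:CI}, which means $c\in\mathcal I_K$. Equivalent complexes have the same $\mathcal C_K$ by Lemma~\ref{lem:compact}, hence the same $\mathcal I_K$; so the assignment is defined on equivalence classes. If $\mathcal I_K=\mathcal I_{K'}$ for quasi-finite $K,K'$, then $\mathcal C_K=\mathcal C_{K'}$ by Lemma~\ref{lem:CI}, and $K,K'$ are equivalent by Lemma~\ref{lem:compact} and (K3); so the assignment is injective. Finally let $\mathcal I$ be closed and idempotent. It contains $\mathrm{id}_{pt}$, since every compactum lies in $\mathcal C(\{\mathrm{id}_{pt}\})$. By Proposition~\ref{prop:tel}, $L_{\mathcal I}$ is quasi-finite and $\mathcal C_{L_{\mathcal I}}=\mathcal C(\mathcal I)$. Therefore $\mathcal I_{L_{\mathcal I}}=\{c:\mathcal C(\mathcal I)\subset\mathcal C(\{c\})\}$. This set always contains $\mathcal I$, and it equals $\mathcal I$ because $\mathcal I$ is closed.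

\emph{The number of classes.} Since $\mathbb A$ is countable, there are at most $2^{\aleph_0}$ classes. Let $P\neq P'$ be sets of primes; by symmetry there is $q\in P\setminus P'$. The compactum $X$ of Lemma~\ref{lem:primes} satisfies $X\tau K_{P'}$ but not $X\tau K_P$, by Proposition~\ref{prop:finitewedge}. By Lemma~\ref{lem:compact}, $K_P$ and $K_{P'}$ are not equivalent. So the $2^{\aleph_0}$ complexes $K_P$ are pairwise inequivalent.

\emph{Finite complexes do not suffice.} The relation $X\tau_hK$ depends only on the homotopy type of $K$: if $\gamma\colon K\to K'$ is a homotopy equivalence with homotopy inverse $\gamma'$, $f\colon A\to K'$, and $G|_A\simeq\gamma'f$, then $\gamma G|_A\simeq f$. There are countably many homotopy types of finite complexes, so finite complexes lie in countably many equivalence classes. Hence all but countably many of the $K_P$ are not equivalent to any finite complex.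
\end{proof}

\begin{thebibliography}{9}

\bibitem{CDSVV}
M.~Cencelj, J.~Dydak, J.~Smrekar, A.~Vavpetic, and Z.~Virk,
\emph{Compact maps and quasi-finite complexes},
arXiv:math/0608748 (2006).

\end{thebibliography}
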